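# Steiner spanners in planar metrics with fewer than $n/\varepsilon$ edges

## 1. Planar metrics and Steiner spanners

**Definition (planar metric).** Let $G=(V,E,w)$ be a connected planar graph with positive edge weights. Its shortest-path metric is denoted $\delta_G$, or $\delta$ when $G$ is fixed. A set $P\subseteq V$ of $n$ vertices is singled out; its elements are called terminals.

*Example.* In the 4-cycle with unit weights, adjacent vertices have distance $1$ and opposite ones distance $2$.

**Definition (Steiner spanner).** Let $\varepsilon>0$. A Steiner $(1+\varepsilon)$-spanner for $P$ is an edge-weighted graph $H$ such that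

- $P\subseteq V(H)\subseteq V$; the vertices of $V(H)\setminus P$ are the Steiner points, so Steiner points must be vertices of $G$;
- every edge $uv$ of $H$ has weight $\delta_G(u,v)$;
- $\delta_H(x,y)\le(1+\varepsilon)\,\delta_G(x,y)$ for all $x,y\in P$.

The edges of $H$ need not be edges of $G$, and $H$ need not be planar. Since the weights are distances in $G$, the triangle inequality gives $\delta_H\ge\delta_G$. The size of $H$ is its number of edges.

*Example.* Let $G$ be a star with unit weights whose $n\ge 3$ leaves are the terminals. Using the center as a Steiner point we get an exact spanner with $n$ edges. Without Steiner points, two leaves not joined directly are at distance at least $4$ in $H$, while $(1+\varepsilon)\cdot 2\le3$ for $\varepsilon\le\frac12$; so all $\binom n2$ edges are needed. A Steiner point lets many pairs share edges.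

## 2. Is the linear dependence on $1/\varepsilon$ forced?

Our starting point is the paper of Sujoy Bhore, Balázs Keszegh, Andrey Kupavskii, Hung Le, Alexandre Louvet, Dömötör Pálvölgyi and Csaba D. Tóth, "Spanners in Planar Domains via Steiner Spanners and non-Steiner Tree Covers", arXiv:2404.05045 (2024). The known bound is this: for an absolute constant $C$ and every $\varepsilon\in(0,1/2]$, every $P$ as above has a Steiner $(1+\varepsilon)$-spanner with at most $C(n/\varepsilon)\log(\varepsilon^{-1}\alpha(n))\log\varepsilon^{-1}$ edges, where $\alpha$ is the inverse Ackermann function. The dependence on $1/\varepsilon$ is almost linear, and the authors state: "We believe that the linear dependency on $1/\varepsilon$ is optimal." We ask whether the following is true.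

**Statement L.** There is an absolute constant $c>0$ such that for every $\varepsilon\in(0,1/2]$ there is a threshold $n_0(\varepsilon)$ such that for all $n\ge n_0(\varepsilon)$ there are a connected positively edge-weighted planar graph $G$ and a set $P$ of $n$ terminals in $G$ for which every Steiner $(1+\varepsilon)$-spanner has at least $c\,n/\varepsilon$ edges.

Statement L is false. We prove three results.

**Theorem 1.** There is an absolute constant $C$ such that for all $\varepsilon\in(0,1/2]$, every connected positively weighted planar graph $G$ and every set $P$ of $n$ terminals, $P$ has a Steiner $(1+\varepsilon)$-spanner with at most $C\,n\,\varepsilon^{-4/5}(\log\frac2\varepsilon)^{C}$ edges.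

**Theorem 2.** The exponent $4/5$ in Theorem 1 can be replaced by $5/7$. (The proof uses one cited theorem, Theorem 17 below.)

**Theorem 3.** There is $c>0$ such that for every $\varepsilon\in(0,1/2]$ and all $n\ge n_0(\varepsilon)$ some planar instance with $n$ terminals needs at least $c\,n\,\varepsilon^{-1/2}$ edges.

*Theorem 1 disproves Statement L.* If Statement L held with some $c>0$, then $c\,n/\varepsilon\le Cn\varepsilon^{-4/5}(\log\frac2\varepsilon)^C$ for every $\varepsilon$ and $n\ge n_0(\varepsilon)$. This says $c\le C\varepsilon^{1/5}(\log\frac2\varepsilon)^C$ for all $\varepsilon\in(0,1/2]$, and the right side tends to $0$ as $\varepsilon\to0$.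

By Theorems 2 and 3 the worst-case dependence on $\varepsilon$ lies between $\varepsilon^{-1/2}$ and $\varepsilon^{-5/7}$ up to logarithms. The arguments below do not determine the exact exponent.

**Conventions.** In the upper bounds we may assume that $G$ is finite. If $G$ is infinite and $\delta_G$ is a metric, choose for each pair of terminals a path of length at most $(1+\varepsilon/4)\delta_G$; let $G'$ be the finite union of these paths, take a Steiner $(1+\varepsilon/4)$-spanner in $G'$ and lower its weights to $\delta_G$. Since $(1+\varepsilon/4)^2\le1+\varepsilon$, this is a $(1+\varepsilon)$-spanner, and replacing $\varepsilon$ by $\varepsilon/4$ changes only the constants. We may also assume that $G$ is simple (drop loops, keep the lightest of parallel edges), and that $|V|\ge3$ and $n\ge2$ (otherwise join all pairs of $P$). $G$ is embedded in the sphere.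

The letters $C,C',\dots$ denote constants that may change from line to line. They are absolute, except that in Sections 10–12 they may depend on the fixed number $\gamma$ and its exponents $a,b$; a subscript as in $C_A$ denotes further dependence. $\log$ is to base $2$. Throughout $0<\eta\le\frac14$ and $\lambda=\lambda(\eta)=\log(1/\eta)\ge2$. Every edge $uv$ of a graph that we construct gets weight $\delta(u,v)$, and loops are dropped. We write $\operatorname{osc}_I g=\max_Ig-\min_Ig$.

## 3. Trees, cycles, and terminals on one shortest path

*Trees.* If $G$ is a tree and $n\ge2$, take the smallest subtree containing $P$ and suppress the non-terminal vertices of degree $2$. All leaves are terminals and all remaining Steiner points have degree at least $3$, so there are at most $2n-2$ vertices. This is an exact spanner with at most $2n-3$ edges.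

*Cycles.* If $G$ is a cycle, join cyclically consecutive terminals. A shortest path between two terminals is cut by the terminals on it into pieces, and $H$ has an edge for each piece; so at most $n$ edges give an exact spanner.

*One shortest path.* If all terminals lie on a single shortest path of $G$, joining consecutive ones gives an exact spanner with $n-1$ edges.

In these cases $\varepsilon$ plays no role. The parameter matters when many shortest paths cross each other, and the basic situation is that of many terminals whose mutual shortest paths all cross one fixed shortest path $Q$. We study it first.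

## 4. Portals on a separating path, and the bound $M/\eta$

Fix $\Delta>0$, a shortest path $Q$ of $G$ with at least one edge and length at most $8\Delta$, and a set $X\subseteq V$ with $|X|=M$. For those $x,y\in X$ for which some shortest $x$–$y$ path meets $Q$, we want $\delta_H(x,y)\le\delta(x,y)+O(\eta\Delta)$.

Divide $Q$ by arc length into half-open cells of length $\eta\Delta$, and let $\Pi$ consist of the first and the last vertex of every nonempty cell. There are at most $8/\eta+1$ cells, so, as $\eta\le\frac14$,
$$|\Pi|\le2\Big(\frac8\eta+1\Big)\le\frac{17}\eta .\tag{1}$$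
Both ends of $Q$ are in $\Pi$, and every vertex of $Q$ is within $\eta\Delta$, along $Q$, of an element of $\Pi$ in its cell.

The first thing to try is to join every $x\in X$ to every element of $\Pi$. If a shortest $x$–$y$ path contains $q\in Q$, choose $p\in\Pi$ in the cell of $q$; then $\delta(x,p)+\delta(p,y)\le\delta(x,y)+2\eta\Delta$. This uses at most $17M/\eta$ edges. It stops exactly here: each point pays for all of the roughly $1/\eta$ portals, and that is the linear dependence. To do better, points must share their edges to the portals. Here is the bound that we want.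

**Definition (Property S($\gamma$), with exponents $a,b$ depending only on $\gamma$).** For every $A$ there is $C_A$ such that for every $G$ as in the conventions the following holds. If $0<\eta\le\frac14$, $\Delta>0$, $Q$ is a shortest path of $G$ with at least one edge and length at most $8\Delta$, $X\subseteq V$, $|X|=M$ and $\eta^{-\gamma}\le M\le\eta^{-A}$, then there is a graph $H_Q$ on vertices of $G$ with at most $C_A\lambda^aM\eta^{-\gamma}$ edges such that
$$\delta_{H_Q}(x,y)\le\delta(x,y)+C_A\lambda^b\eta\Delta$$
for all $x,y\in X$ for which some shortest $x$–$y$ path of $G$ meets $Q$.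

*Example.* The attempt above gives S($1$) with $a=b=0$.

Sections 5–9 prove S($4/5$). Sections 10–12 turn S($\gamma$) with $0<\gamma<1$ into a spanner with about $n\varepsilon^{-\gamma}$ edges.

The idea for sharing is this. Choose a small set $Y$ of representatives. If the distances from $x$ to the portals look like those of a representative $i$ up to an additive constant on a block $I$ of portals, then $x$ should walk to a *hub* on a shortest path of $i$ and continue from there. The edges from the hub to the portals of $I$ are paid once, on behalf of $i$. This needs two things: hubs that do not depend on $x$, and a bound on the number of representatives. Both come from planarity, after cutting the sphere along $Q$.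

## 5. Cutting the sphere along $Q$

**Definition (Setting D).** $K$ is a connected plane graph in a closed disc whose boundary circle is a cycle $\partial$ of $K$ (parallel edges allowed). The edge weights are positive and linearly independent over $\mathbb Q$, $d$ is the shortest-path metric of $K$, and $\Lambda$ is the length of $\partial$. The *portals* $p_1,\dots,p_N$, $N\ge2$, are distinct vertices of $\partial$ in cyclic order, with $p_{N+1}=p_1$. Different simple paths have different edge sets, hence different lengths, so shortest paths are unique. $P_s(p)$ denotes the shortest $s$–$p$ path, and $f_s(p)=d(s,p)$ is the *profile* of $s$. An oscillation without subscript is over all portals.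

*Example.* Let $K=\partial$ be a 4-cycle with weights nearly $1$ and portals all its vertices. We compute with the unperturbed numbers. For $s=p_1$ and $t=p_3$, $f_s=(0,1,2,1)$, $f_t=(2,1,0,1)$ and $f_t-f_s=(2,0,-2,0)$, with oscillation $4=\Lambda$.

**Construction.** Cut the sphere open along the arc $Q$. The result is a plane graph $K$ in a closed disc whose boundary cycle $\partial$ consists of two copies of $Q$ glued at their ends; inner vertices of $Q$ have two copies, all other vertices one. $K$ is connected: from a vertex off $Q$, a path of $G$ to its first vertex on $Q$ lifts to $K$, and $\partial$ is connected. For a vertex $u$ of $K$ let $\bar u$ be its projection to $G$.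

Increase the weights of $K$ by positive amounts of total at most $\eta\Delta$ so that they become linearly independent over $\mathbb Q$. Almost every choice works, since each nonzero rational relation excludes only a hyperplane of weight vectors and there are countably many relations. Let $d$ be the resulting metric. Paths of $K$ project to walks of $G$ and weights only went up, so
$$\delta(\bar u,\bar w)\le d(u,w)\quad\text{always},\qquad \Lambda\le16\Delta+\eta\Delta\le17\Delta .$$
The portals are all copies of elements of $\Pi$, so $2\le N\le34/\eta$. We are in Setting D.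

*Example.* Let $G$ be a star with center $v$, unit weights, and leaves $u,z,w,y$ in this cyclic order; let $Q=(u,v,w)$. The boundary of $K$ is a 4-cycle $u,v^1,w,v^2$; the leaf $z$ hangs at $v^1$ and $y$ at $v^2$. The path $z,v,y$ does not lift to a path: before perturbation $d(z,y)=4$ while $\delta(z,y)=2$. But its two halves $z,v^1$ and $v^2,y$ lift, and this is all we use.

**Lemma 4 (reduction to the disc).** Put $X'=X\setminus Q$. Let $H$ contain the *basic edges*: the path through $\Pi$ in the order along $Q$, and for each $x\in X\cap Q$ an edge to an element of $\Pi$ in its cell. These are at most $17/\eta+M$ edges. Let $E\ge0$ and suppose that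
$$\delta_H(x,\bar p)\le d(x,p)+E\qquad(x\in X',\ p\text{ a portal}).\tag{2}$$
Then $\delta_H(x,y)\le\delta(x,y)+8\eta\Delta+2E$ for all $x,y\in X$ for which some shortest $x$–$y$ path of $G$ meets $Q$.

*Proof.* Let $R$ be a shortest $x$–$y$ path meeting $Q$, and $q,q'$ its first and last vertices on $Q$. If $x\notin Q$, the part $R[x,q]$ meets $Q$ only in $q$, so it lifts to a path from $x$ to a copy $q^*$ of $q$, and $d(x,q^*)\le\delta(x,q)+\eta\Delta$. Moving along the same copy of $Q$ in $\partial$ to a portal $p$ with $\bar p$ in the cell of $q$ costs at most $\eta\Delta$ plus the perturbation, hence at most $2\eta\Delta$. By (2), $\delta_H(x,\bar p)\le\delta(x,q)+3\eta\Delta+E$. If $x\in Q$, then $q=x$ and the same bound holds with $\bar p$ the element of $\Pi$ joined to $x$. Likewise there is $p'$ with $\bar p'$ in the cell of $q'$ and $\delta_H(y,\bar p')\le\delta(y,q')+3\eta\Delta+E$. Since $Q$ is a shortest path, the path through $\Pi$ realizes distances in $\Pi$ exactly, so $\delta_H(\bar p,\bar p')=\delta(\bar p,\bar p')\le\delta(q,q')+2\eta\Delta$. Adding the three bounds gives the lemma. ∎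

## 6. Profile differences are cyclically unimodal

We work in Setting D. The first fact relates crossing shortest paths to values of $f_t-f_s$, the second says that paths in a disc must cross.

**Fact 5.** Let $g=f_t-f_s$. If $P_s(p)$ and $P_t(q)$ share a vertex, then $g(p)\le g(q)$. Hence $g(p)>g(q)$ implies $P_s(p)\cap P_t(q)=\emptyset$.

*Proof.* Let $v$ be a common vertex. Then $f_s(q)+f_t(p)\le d(s,v)+d(v,q)+d(t,v)+d(v,p)=f_s(p)+f_t(q)$. ∎

**Fact 6.** If $a,b,c,e\in\partial$ are distinct and in cyclic order, a connected subgraph containing $a,c$ and one containing $b,e$ share a vertex.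

*Proof.* Otherwise there are vertex-disjoint paths $A_1$ from $a$ to $c$ and $A_2$ from $b$ to $e$; as $K$ is plane, they are disjoint as point sets. Draw a larger concentric circle with points $a',b',c',e'$, join these radially to $a,b,c,e$, and join them to a point $o$ outside the larger circle without crossings. Then $o,a',b',c',e'$ are the branch vertices of a plane subdivision of $K_5$: the larger circle gives $a'b',b'c',c'e',e'a'$, the paths $A_1,A_2$ with the radii give $a'c'$ and $b'e'$, and $o$ is joined to all four. This contradicts the nonplanarity of $K_5$. ∎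

**Lemma 7 (no alternation).** For $g=f_t-f_s$ there are no portals $a,b,c,e$ in cyclic order with $\min(g(b),g(e))>\max(g(a),g(c))$.

*Proof.* By Fact 5, each of $P_s(b),P_s(e)$ is disjoint from each of $P_t(a),P_t(c)$. But $P_s(b)\cup P_s(e)$ is connected (through $s$) and contains $b,e$, and $P_t(a)\cup P_t(c)$ is connected and contains $a,c$. This contradicts Fact 6. ∎

**Definition (classes).** Let $\mu$ and $\nu$ be the minimum and maximum of $g=f_t-f_s$ over the portals, $B=\{g=\mu\}$ and $T=\{g=\nu\}$. If $\mu=\nu$, the only class is $B$. If $\mu<\nu$, let $A^\uparrow$ be the set of portals met strictly after $B$ and before $T$ in the positive direction, and $A^\downarrow$ the set of those met strictly after $T$ and before $B$; the classes of $g$ are the nonempty sets among $B,A^\uparrow,T,A^\downarrow$. (Lemma 8 shows that $B$ and $T$ are cyclic intervals, so this makes sense.)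

*Example.* For $g=(2,0,-2,0)$ above, $T=\{p_1\}$, $A^\downarrow=\{p_2\}$, $B=\{p_3\}$, $A^\uparrow=\{p_4\}$.

**Lemma 8 (unimodality).** Let $g=f_t-f_s$ and $\mu<\nu$. Then $B$ and $T$ are cyclic intervals, $g$ is nondecreasing on $A^\uparrow$ and nonincreasing on $A^\downarrow$ in the positive direction. So $g$ has at most $4$ classes, each a cyclic interval; the steps of $g$ are $\ge0$ from $B$ to $T$ and $\le0$ from $T$ to $B$. Also in the case $\mu=\nu$,
$$\sum_{r=1}^N|g(p_{r+1})-g(p_r)|=2\operatorname{osc}g,\qquad \operatorname{osc}g\le\Lambda .\tag{3}$$

*Proof.* If $B$ were not a cyclic interval, two of its elements would be separated on both sides by portals with larger values, contradicting Lemma 7. The same applies to $T$: two elements of $T$ separated on both sides by smaller values are forbidden.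

Suppose $b,c\in A^\uparrow$ come in this order and $g(b)>g(c)$. Take $a\in B$, $e\in T$; the cyclic order is $a,b,c,e$. Since $b\notin B$ and $c\notin T$, we have $g(b)>\mu=g(a)$, $g(b)>g(c)$, $g(e)=\nu>\mu=g(a)$ and $g(e)>g(c)$, against Lemma 7. Suppose $b,c\in A^\downarrow$ come in this order and $g(b)<g(c)$. With $e\in T$, $a\in B$, the cyclic order is $b,c,a,e$, and $g(c),g(e)$ both exceed $g(b),g(a)$, because $b\notin T$, $c\notin B$; again Lemma 7 is violated.

Going once around, $g$ climbs monotonically from $\mu$ to $\nu$ and descends back, so the sum in (3) is $2(\nu-\mu)$. Each of $f_s,f_t$ changes between consecutive portals by at most the length of the boundary arc between them, so the sum is at most $2\Lambda$. If $\mu=\nu$, everything is $0$. ∎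

## 7. Hubs

Let $I$ be a block of consecutive portals on which $g=f_t-f_s$ is nearly constant. We want a vertex through which both $s$ and $t$ can reach all of $I$ with almost no detour. The exactly constant case comes first; it is the only place where linear independence is used beyond uniqueness of shortest paths.

**Lemma 9 (ties).** If $g=f_t-f_s$ is constant on a nonempty set $S$ of portals, some vertex $x$ lies on $P_s(p)\cap P_t(p)$ for all $p\in S$.

*Proof.* If $S=\{p\}$, take $x=p$. Let $a\ne b$ in $S$.

**Step 1: a vertex common to four paths.** We find $v$ on all of $P_s(a),P_s(b),P_t(a),P_t(b)$. From $g(a)=g(b)$ we get $f_s(b)+f_t(a)=f_s(a)+f_t(b)$. By linear independence the edge multisets $P_s(b)+P_t(a)$ and $P_s(a)+P_t(b)$ coincide. Let $v$ be the last vertex of $P_t(a)$, from $t$, such that the part of $P_t(a)$ from $t$ to $v$ uses only edges of $P_t(b)$; so $v\in P_t(b)$. If $v=a$, then $v\in P_s(a)$. Otherwise the next edge of $P_t(a)$ is not in $P_t(b)$, hence it is in $P_s(a)$, and again $v\in P_s(a)$. So $v\in P_s(a)\cap P_t(b)$, and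
$$[d(s,v)+d(v,b)]+[d(t,v)+d(v,a)]=f_s(a)+f_t(b)=f_s(b)+f_t(a).$$
The brackets are at least $f_s(b)$ and $f_t(a)$, so both are equal to these; by uniqueness $v\in P_s(b)$ and $v\in P_t(a)$.

**Step 2: one vertex for all of $S$.** For $p\in S$ let $x_p$ be the first vertex of $P_s(p)$, from $s$, lying on $P_t(p)$; we show that $x_p$ does not depend on $p$. From $x_p$ on, $P_s(p)$ and $P_t(p)$ coincide. With $v$ as in Step 1, $v\in P_s(a)\cap P_t(a)$, so $v$ comes at or after $x_a$ on both paths. Hence $x_a\in P_s(v)\subseteq P_s(b)$ and $x_a\in P_t(v)\subseteq P_t(b)$. So $x_b$ is at or before $x_a$ on $P_s(v)$. By symmetry $x_a$ is at or before $x_b$, and $x_a=x_b$. ∎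

**Lemma 10 (hubs).** Let $g=f_t-f_s$, and let $I$ be a set of cyclically consecutive portals with first element $a$ and last element $b$, contained in one class of $g$, with $\operatorname{osc}_Ig\le\sigma$. Then there is a vertex $v$ on $P_s(a)$ or on $P_s(b)$ such that for all $p\in I$
$$d(s,v)+d(v,p)\le f_s(p)+\sigma,\qquad d(t,v)+d(v,p)\le f_t(p)+\sigma .$$

*Proof.* If $g$ is constant on $I$, the vertex of Lemma 9 lies on $P_s(a)$ and has no detour at all. Otherwise $I$ is in $A^\uparrow$ or $A^\downarrow$; reflecting the orientation if necessary (this exchanges $a$ and $b$) we have $I\subseteq A^\uparrow$ and, by monotonicity, $g(a)<g(b)$.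

**Step 1: a crossing point.** We find $v\in P_s(a)\cap P_t(b)$. Pick $m\in B$, $M\in T$. The cyclic order is $m,a,b,M$, and $g(m)<g(a)<g(b)<g(M)$. By Fact 6, $P_s(a)\cup P_s(M)$ meets $P_t(b)\cup P_t(m)$. By Fact 5 the pairs $(P_s(M),P_t(b))$, $(P_s(M),P_t(m))$, $(P_s(a),P_t(m))$ are disjoint. So $P_s(a)$ and $P_t(b)$ meet.

**Step 2: the detour is largest at $b$.** We bound $h=f_v-f_s$ on $I$, with the help of $k=f_v-f_t=h-g$. On all portals $h\ge-d(s,v)$ and $k\ge-d(t,v)$, with
$$h(a)=-d(s,v),\qquad k(b)=-d(t,v),$$
because $v\in P_s(a)$ and $v\in P_t(b)$. We claim $h\le h(b)$ on $I$. Suppose $h(p)>h(b)$ for some $p\in I$. As $h(b)\ge h(a)$, we have $p\ne a,b$. From $k(M)\ge k(b)$ we get $h(M)\ge h(b)+g(M)-g(b)>h(b)$. So $a,p,b,M$, which are in cyclic order, violate Lemma 7 for $f_v-f_s$.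

**Step 3: both detours are at most $\sigma$.** From $k(b)\le k(a)$ we get $h(b)-h(a)\le g(b)-g(a)\le\sigma$. Hence for $p\in I$
$$d(s,v)+d(v,p)-f_s(p)=h(p)-h(a)\le h(b)-h(a)\le\sigma,$$
$$d(t,v)+d(v,p)-f_t(p)=k(p)-k(b)=h(p)-h(b)+g(b)-g(p)\le\sigma. ∎$$

One would now like to join $t$ to $v$ and $v$ to all of $I$. This stops at a definite point: $v$ depends on both $s$ and $t$. The $|I|$ edges from $v$ to $I$ would be bought anew for every $t$, and as the blocks $I$ used for $t$ cover all portals, $t$ would again pay $N$ edges, which can be of order $1/\eta$. The remedy is to slide $v$ along $P_s(e)$, $e\in\{a,b\}$, as far as $s$ alone permits.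

**Definition (canonical hub).** Let $s$ be a vertex, $I$ a set of consecutive portals with ends $a,b$, $e\in\{a,b\}$ and $\sigma\ge0$. Then $z(s,I,e,\sigma)$ is the last vertex $z$ on $P_s(e)$, from $s$, with $d(s,z)+d(z,p)\le f_s(p)+\sigma$ for all $p\in I$. (The vertex $s$ itself qualifies.) It does not depend on any $t$.

*Example.* Let $\partial$ consist of two parallel edges of length about $3$ between $p_1$ and $p_2$, and inside let $v$ be joined to $s,p_1,p_2$ by edges of length about $1$. Take $I=\{p_1,p_2\}$, $e=p_1$. For $\sigma=0$ the hub is $v$, since going through $p_1$ to $p_2$ is a real detour, of about $2$. For $\sigma=3$ the hub is $p_1$.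

**Corollary 11.** In the situation of Lemma 10, for some $e\in\{a,b\}$ the vertex $z=z(s,I,e,\sigma)$ satisfies $d(t,z)+d(z,p)\le f_t(p)+2\sigma$ for all $p\in I$.

*Proof.* Let $v\in P_s(e)$ be as in Lemma 10. It qualifies in the definition of $z$, so it is at or before $z$ on $P_s(e)$, and $d(v,z)=d(s,z)-d(s,v)$. Hence
$$d(t,z)+d(z,p)\le d(t,v)+d(v,z)+d(z,p)=d(t,v)-d(s,v)+d(s,z)+d(z,p)$$
$$\le d(t,v)-d(s,v)+f_s(p)+\sigma\le d(t,v)+d(v,p)+\sigma\le f_t(p)+2\sigma,$$
using that $z$ qualifies, then $f_s(p)\le d(s,v)+d(v,p)$, then Lemma 10. ∎

## 8. How many different profiles there are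

Two profiles are close if their difference has small oscillation. Unimodality bounds the size of a set of pairwise far profiles through a VC-dimension argument. Recall that a family of subsets of $[q]$ *shatters* a set $Z$ if every subset of $Z$ is the intersection of $Z$ with a member. By the Sauer–Shelah lemma, a family of distinct subsets of $[q]$ that shatters no set of $4$ elements has at most $\sum_{i\le3}\binom qi$ members.

**Definition (ranges).** Let $\ell_r>0$ be the length of the arc of $\partial$ from $p_r$ to $p_{r+1}$, and $\Delta_rf=f(p_{r+1})-f(p_r)$, so $|\Delta_rf_s|\le\ell_r$. A *range* is a pair $(r,c)$ with $c\in[-\ell_r,\ell_r]$; it contains $s$ iff $\Delta_rf_s>c$. Given ranges numbered $1,\dots,q$, the *trace* $A_s\subseteq[q]$ is the set of indices of the ranges containing $s$.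

*Example.* On the 4-cycle of Section 5, the steps of $f_s$ are $(1,1,-1,-1)$ and those of $f_t$ are $(-1,-1,1,1)$. The range $(1,0)$ contains $s$ and not $t$, the range $(3,0)$ contains $t$ and not $s$.

**Lemma 12 (packing).** Let $Y$ be a set of $y\ge2$ vertices with $\operatorname{osc}(f_s-f_t)>\rho>0$ for all distinct $s,t\in Y$. Then $y\le128(\Lambda/\rho)^3(\ln y)^3$.

*Proof.* **Step 1: few ranges separate all pairs.** Choose $r$ with probability $\ell_r/\Lambda$, then $c$ uniformly in $[-\ell_r,\ell_r]$. By (3), the range contains exactly one of $s,t$ with probability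
$$\sum_r\frac{\ell_r}\Lambda\cdot\frac{|\Delta_r(f_t-f_s)|}{2\ell_r}=\frac{\operatorname{osc}(f_t-f_s)}\Lambda>\frac\rho\Lambda .$$
With $q=\lceil(2\Lambda/\rho)\ln y\rceil$ independent ranges, the expected number of unseparated pairs is at most $\frac{y^2}2e^{-q\rho/\Lambda}\le\frac12$. So some choice of $q$ ranges separates all pairs; fix it. The traces are then distinct.

**Step 2: no four indices are shattered.** Two ranges with equal $r$ are nested, so two such indices are not shattered. Let the four values of $r$ be distinct, $r_1,\dots,r_4$ in cyclic order. If the indices were shattered, there would be $t$ with trace $\{1,3\}$ and $s$ with trace $\{2,4\}$ on them. If a range $(r,c)$ contains $t$ but not $s$, then $\Delta_rf_t>c\ge\Delta_rf_s$. So $\Delta_{r_i}(f_t-f_s)$ would have the signs $+,-,+,-$, contradicting Lemma 8.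

**Step 3: counting.** By Sauer–Shelah, $y\le\sum_{i\le3}\binom qi\le2q^3$. (For $q=1$ the sum is $2$. For $q\ge2$ it is at most $1+q+\frac{q^2}2+\frac{q^3}6\le(\frac18+\frac14+\frac14+\frac16)q^3$.) As $\rho<\operatorname{osc}\le\Lambda$ and $y\ge2$, $(2\Lambda/\rho)\ln y>1$, so $q\le(4\Lambda/\rho)\ln y$, and $2\cdot4^3=128$. ∎

## 9. Property S($4/5$)

**Definition (segment tree).** $\mathcal D$ is the binary tree of intervals of $[N]$, identified with sets of portals: the root, of depth $0$, is the set of all portals, and each non-singleton interval is halved as evenly as possible. The depth is at most $h_0=\lceil\log N\rceil\le C\lambda$; intervals of equal depth are disjoint; every interval of $[N]$ is a disjoint union of at most $2(h_0+1)$ members of $\mathcal D$ (at most two per depth); and $|\mathcal D|\le2N$.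

*Example.* For $N=4$: $\{1,2,3,4\}$, $\{1,2\}$, $\{3,4\}$ and the singletons; $\{2,3,4\}=\{2\}\cup\{3,4\}$.

**Proposition 13.** S($4/5$) holds with $a=4$, $b=0$.

*Proof.* Perform the construction of Section 5 and start $H_Q$ with the basic edges of Lemma 4. If $X'=\emptyset$, nothing more is needed. Otherwise let $\omega=\eta\Delta$ and $\tau=\eta^{-4/5}$.

**Step 1: representatives.** We choose points whose hubs will be shared. Let $Y\subseteq X'$ be maximal with pairwise $\operatorname{osc}(f_s-f_t)>\tau\omega$. By Lemma 12 with $\rho=\tau\omega$, $\Lambda\le17\Delta$ and $\ln|Y|\le\ln M\le A\lambda$,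
$$|Y|\le1+128\Big(\frac{17}{\tau\eta}\Big)^3(\ln M)^3\le1+C_A\eta^{-3/5}\lambda^3 .$$

**Step 2: edges from hubs to portals.** These are paid per representative. For $i\in Y$, $I\in\mathcal D$, $e$ an end of $I$, and $z=z(i,I,e,\omega)$, add the edges $\bar z\bar p$ for $p\in I$. Since $\sum_{I\in\mathcal D}|I|\le N(h_0+1)$, these are at most
$$|Y|\cdot2N(h_0+1)\le C_A(\eta^{-8/5}\lambda^4+\eta^{-1}\lambda)\le C_A\,M\eta^{-4/5}\lambda^4$$
edges, as $M\ge\eta^{-4/5}$. The same bound covers the at most $17/\eta+M$ basic edges.

**Step 3: edges from points to hubs.** Now each $x\in X'$ is attached to hubs of one representative. By maximality there is $i\in Y$ with $\operatorname{osc}g\le\tau\omega$ for $g=f_x-f_i$. Split the portals into the classes of $g$, and split $A^\uparrow$ and $A^\downarrow$ further into the maximal intervals on which $g$ stays in one cell $[\mu+l\omega,\mu+(l+1)\omega)$. At most $\tau+1$ cells occur, and by monotonicity each contributes at most one interval in $A^\uparrow$ and one in $A^\downarrow$. So we get at most $2(\tau+1)+2=2\tau+4$ cyclic intervals. Cutting between $p_N$ and $p_1$, these are at most $2\tau+5$ intervals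 of $[N]$, hence at most $(2\tau+5)\cdot2(h_0+1)$ members $I$ of $\mathcal D$. Each lies in one class and has $\operatorname{osc}_Ig\le\omega$. For each of them add the edges from $x$ to $\bar z(i,I,e,\omega)$ for both ends $e$. This is at most $C\tau\lambda$ edges per $x$, in total at most $CM\eta^{-4/5}\lambda$.

**Step 4: the error.** We check (2). Let $p$ be a portal and $I$ the member of Step 3 containing it. By Corollary 11 with $s=i$, $t=x$, $\sigma=\omega$, for one of the two ends $e$ the hub $z$ satisfies $d(x,z)+d(z,p)\le d(x,p)+2\omega$. Both edges $x\bar z$ and $\bar z\bar p$ are in $H_Q$, and $\delta\le d$; so (2) holds with $E=2\eta\Delta$. By Lemma 4 the error is at most $12\eta\Delta$. ∎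

The exponent comes from a balance. With $\tau=\eta^{-\gamma}$, a point pays about $\eta^{-\gamma}$ in Step 3, and the hubs cost about $(\tau\eta)^{-3}\eta^{-1}=\eta^{-3(1-\gamma)-1}$. For the smallest allowed $M=\eta^{-\gamma}$ this is at most $M\eta^{-\gamma}$ iff $3(1-\gamma)+1\le2\gamma$, that is, $\gamma\ge\frac45$. Smaller sets $M<\eta^{-\gamma}$ will be handled by joining all pairs, at cost below $\eta^{-\gamma}$ per point.

## 10. Fundamental cycles in a band, and small sets

It remains to pass from one separating path to all pairs. Fix $v_0\in V$, a shortest-path tree $\mathcal T$ of $G$ rooted at $v_0$, and write $d_0(u)=\delta(v_0,u)$. Paths of $\mathcal T$ starting at $v_0$ are called root paths.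

**Definition (tree and cotree).** Let $G^+\supseteq G$ be a maximal simple plane graph on $V$ extending the embedding of $G$; as $|V|\ge3$, all its faces are triangles. $\mathcal T^*$ is the spanning tree of the dual of $G^+$ formed by the duals $e^*$ of the edges $e\in E(G^+)\setminus\mathcal T$. For such $e$, $C(e)$ is the cycle formed by $e$ and the path of $\mathcal T$ between its ends. To each vertex $x$ assign an incident face $\varphi(x)$.

*Example.* $G=G^+=K_4$ with unit weights and $\mathcal T$ the star at $v_0$. The face opposite to $v_0$ is adjacent in $\mathcal T^*$ to the other three, so $\mathcal T^*=K_{1,3}$, and each $C(e)$ is a triangle through $v_0$ with one face on one side and three on the other.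

We use the following. $\mathcal T^*$ has maximum degree at most $3$, and a face has at most $3$ vertices assigned to it. The vertices of $C(e)$ lie on the two root paths to the ends of $e$. The edges of $C(e)$ other than $e$ are tree edges, so $e^*$ is the only edge of $\mathcal T^*$ crossing $C(e)$; hence the two components of $\mathcal T^*-e^*$ are exactly the face sets of the two sides of $C(e)$. A vertex not on $C(e)$ has all its incident faces on one side; we say it is strictly on that side. A vertex on $C(e)$ has incident faces on both sides. A path of $G$ joining the two sides contains a vertex of $C(e)$.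

Root paths can be long, while S($\gamma$) needs length at most $8\Delta$. So we cut out a band of distances from $v_0$ and control which shortest paths stay in it.

**Definition (band, slack).** For $\Delta>0$ and $\kappa\in\mathbb R$ let
$$m(u)=\min(d_0(u)-\kappa,\ \kappa+8\Delta-d_0(u)),\quad U=\{u:m(u)\ge0\},\quad \operatorname{slack}(x,y)=m(x)+m(y)-\delta(x,y).$$

*Example.* Let $G$ be the path $0,1,\dots,8$ with unit weights, $v_0=0$, $\kappa=0$, $\Delta=1$. Then $m(u)=\min(u,8-u)$, all vertices are in $U$, $\operatorname{slack}(3,5)=3+3-2=4$ and $\operatorname{slack}(0,8)=-8$.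

The function $m$ is $1$-Lipschitz for $\delta$. If $\operatorname{slack}(x,y)>0$, every shortest $x$–$y$ path lies in $U$: for $w$ on it, $m(w)\ge m(x)-\delta(x,w)$ and $m(w)\ge m(y)-\delta(w,y)$, and the right sides sum to $\operatorname{slack}(x,y)>0$. For a root path $Q$ let $\hat Q=Q\cap U$. Since $d_0$ increases along $Q$, $\hat Q$ is a (possibly empty) subpath; it is a shortest path of $G$ of length at most $8\Delta$.

In this section and the next, $\Delta$ and $\kappa$ are fixed, and we assume S($\gamma$), $0<\gamma<1$, with exponents $a,b$.

**Lemma 14 (small sets).** For every $A$: if $X\subseteq U$ and $|X|\le\eta^{-A}$, there is $H$ with at most $C_A|X|\eta^{-\gamma}\lambda^{a+1}$ edges and $\delta_H(x,y)\le\delta(x,y)+C_A\lambda^b\eta\Delta$ for all $x,y\in X$ with $\operatorname{slack}(x,y)>0$.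

*Proof.* We recurse on sets $S$, starting with $S=X$; let $M=|S|$.

**Step 1: base case.** If $M\le\max(12,\eta^{-\gamma})$, join all pairs of $S$; this takes at most $12M\eta^{-\gamma}$ edges. From now on $M$ is larger.

**Step 2: a balanced cycle.** Give each face the weight $|\varphi^{-1}(\cdot)\cap S|\le3$; the total is $M$. The tree $\mathcal T^*$ has a node (a weighted centroid) whose removal leaves components of weight at most $M/2$. There are at most $3$ of them, and the heaviest has weight at least $(M-3)/3>0$. Let $e^*$ be the edge from the centroid to it. Removing $e^*$ leaves sides of weight at most $\max(M/2,(2M+3)/3)\le3M/4$, as $M\ge12$. An element of $S$ strictly on one side of $C(e)$ has its face $\varphi$ there, so at most $3M/4$ elements of $S$ lie strictly on each side.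

**Step 3: handle the cycle and recurse.** For each of the two root paths $Q$ to the ends of $e$, add the graph $H_{\hat Q}$ that S($\gamma$) gives for the set $S$, which is allowed since $\eta^{-\gamma}\le M\le\eta^{-A}$. If $\hat Q$ is one vertex, join it to all of $S$ instead; if it is empty, add nothing. Then recurse on the set of elements strictly on each side.

**Step 4: every pair is served.** Let $x,y\in S$ with $\operatorname{slack}(x,y)>0$. If they are not strictly on the same side, a shortest $x$–$y$ path contains a vertex of $C(e)$, and this vertex is in $U$; so it is on one of the two $\hat Q$, and the pair is handled by $H_{\hat Q}$ (exactly, if $\hat Q$ is a single vertex). Pairs strictly on the same side are handled in the recursion, and base sets are joined completely.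

**Step 5: counting.** The sets at each recursion depth are disjoint, and the depth is at most $C_A\lambda$ as sizes drop by a factor $\frac34$. Each depth costs at most $C_A\lambda^a|X|\eta^{-\gamma}$ edges, and all base sets together at most $12|X|\eta^{-\gamma}$. ∎

## 11. Sets of arbitrary size

For large $X$ the recursion depth in Lemma 14 would bring in $\log|X|$. Instead we cut $\mathcal T^*$ once into pieces of size polynomial in $1/\eta$, apply Lemma 14 in each piece, and recurse on portals of the cutting cycles. They are few compared to $X$, so we can afford to halve $\eta$ in the recursion, and the errors add up to a convergent series.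

**Lemma 15 (all sets).** For every $X\subseteq U$ there is $H$ with at most $C|X|\eta^{-\gamma}\lambda^{a+1}$ edges such that $\delta_H(x,y)\le\delta(x,y)+C\lambda^b\eta\Delta$ for all $x,y\in X$ with $\operatorname{slack}(x,y)\ge8\eta\Delta$.

*Proof.* Let $r=\lceil c_0\eta^{-3}\rceil$ with a large constant $c_0=c_0(a)$. Lemma 14 is used with one fixed $A$ depending only on $c_0$; let $C_1$ be its constant. If $|X|\le r$, use Lemma 14. Let $|X|>r$.

**Step 1: cut the cotree into pieces.** Root $\mathcal T^*$ and process faces bottom-up. For a face $\phi$ set
$$\mathrm{val}(\phi)=|\varphi^{-1}(\phi)\cap X|+\sum_{c\text{ child of }\phi}\big(\mathrm{val}(c)\text{ if the edge to }c\text{ is not cut, else }1\big),$$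
and cut the edge above $\phi$ if $\phi$ is not the root and $\mathrm{val}(\phi)\ge r$. Let $F$ be the set of cut edges. Uncut children have value below $r$, so for each component of $\mathcal T^*-F$
$$(\text{number of assigned elements of }X)+(\text{number of cut edges below it})=\mathrm{val}(\text{its top})\le3+3r .$$
The component below a cut edge has top value at least $r$. Summing over these components, $r|F|\le|X|+|F|$, so $|F|\le|X|/(r-1)$.

**Step 2: portals on the cutting cycles.** For $e^*\in F$ let $B_e$ be the set obtained by choosing, on each of the two paths $\hat Q$ belonging to $C(e)$, the first and last vertices of the nonempty cells of length $\eta\Delta$; as in (1), $|B_e|\le34/\eta$. Let $\mathcal B=\bigcup_eB_e\subseteq U$. For a component $Z$ of $\mathcal T^*-F$ let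
$$X_Z=\{x\in X:\varphi(x)\in Z\}\cup\bigcup\{B_e:e^*\in F\text{ incident to }Z\}.$$
At most $3r+4$ edges of $F$ are incident to $Z$ (those below and at most one above), so $|X_Z|\le C\eta^{-4}$ with $C$ depending on $c_0$; as $\eta\le\frac14$, this and $r$ are at most $\eta^{-A}$ for a suitable $A=A(c_0)$. Each edge of $F$ is incident to two components. Since $r-1\ge(c_0-1)\eta^{-3}$, for $c_0$ large
$$\sum_Z|X_Z|\le|X|+\frac{68|F|}\eta\le2|X|,\qquad |\mathcal B|\le\frac{34|F|}\eta\le\beta|X|,\qquad \beta=\tfrac14(3/2)^{-(a+1)} .$$

**Step 3: the graph.** Let $H$ be the union of the graphs of Lemma 14 for all $X_Z$, with parameter $\eta$, and, recursively, of the graph of the present lemma for $\mathcal B$ with parameter $\eta/2$ (same $\Delta,\kappa$). The recursion ends, since $|\mathcal B|<|X|$.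

**Step 4: size.** We show by induction on $|X|$ that there are at most $4C_1|X|\eta^{-\gamma}\lambda^{a+1}$ edges. This is clear if $|X|\le r$. As $\lambda\ge2$, $\lambda(\eta/2)=\lambda+1\le\frac32\lambda$, so $(\eta/2)^{-\gamma}\lambda(\eta/2)^{a+1}\le2(3/2)^{a+1}\eta^{-\gamma}\lambda^{a+1}$. The number of edges is at most
$$\big(2C_1+4C_1\cdot\beta\cdot2(3/2)^{a+1}\big)|X|\eta^{-\gamma}\lambda^{a+1}=4C_1|X|\eta^{-\gamma}\lambda^{a+1}.$$

**Step 5: a shortest path meets the two cycles in the right order.** Let $\operatorname{slack}(x,y)\ge8\eta\Delta$, $\varphi(x)\in Z$, $\varphi(y)\in Z'$. If $Z=Z'$, Lemma 14 for $X_Z$ applies. Otherwise let $e^*$ and $e'^*$ be the first and last edges of $F$ on the $\mathcal T^*$-path from $Z$ to $Z'$; they are incident to $Z$ and $Z'$ respectively, and may be equal. Let $R$ be a shortest $x$–$y$ path; it lies in $U$. As $\varphi(x),\varphi(y)$ are on different sides of $C(e)$ and of $C(e')$, $R$ meets both cycles. We want $q\in R\cap C(e)$ and $q'\in R\cap C(e')$ with $q'$ not before $q$ on $R$. If $e=e'$, let $q=q'$ be any vertex of $R$ on $C(e)$. If $e\ne e'$, let $q$ be the first vertex of $R$ on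 $C(e)$ and $q'$ the last one on $C(e')$. Vertices of $R$ before $q$, if any, lie strictly on the $Z$-side of $C(e)$, so all their incident faces are in the component of $\mathcal T^*-e^*$ containing $Z$. That component does not contain the edge $e'^*$, so it is contained in the component of $\mathcal T^*-e'^*$ containing $Z$. Hence these vertices have incident faces on only one side of $C(e')$, so they are not on $C(e')$. Thus $q'$ is not before $q$.

**Step 6: distances.** We route $x\to b\to b'\to y$. Since $q,q'\in U$, there are $b\in B_e$, $b'\in B_{e'}$ within $\eta\Delta$ of $q,q'$. By Step 5,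
$$\delta(x,b)+\delta(b,b')+\delta(b',y)\le\delta(x,y)+4\eta\Delta .$$
By the Lipschitz property, $\operatorname{slack}(x,b)\ge m(x)+m(y)-\delta(x,b)-\delta(b,y)\ge\operatorname{slack}(x,y)-2\eta\Delta>0$, and similarly for $(b',y)$. Also
$$\operatorname{slack}(b,b')\ge m(x)-\delta(x,b)+m(y)-\delta(b',y)-\delta(b,b')\ge\operatorname{slack}(x,y)-4\eta\Delta\ge8(\eta/2)\Delta .$$
So $(x,b)$, in $X_Z$, and $(b',y)$, in $X_{Z'}$, are handled by Lemma 14, and $(b,b')$ by the recursion. The error $\mathcal E(\eta)$ therefore satisfies $\mathcal E(\eta)\le4\eta\Delta+2C_1\lambda^b\eta\Delta+\mathcal E(\eta/2)$. Since $\lambda(\eta/2^i)=\lambda+i$ and $\sum_i2^{-i}(\lambda+i)^b\le\lambda^b\sum_i2^{-i}(1+i)^b$, we get $\mathcal E(\eta)\le C\lambda^b\eta\Delta$. ∎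

## 12. All distance scales, and the end of the proof of Theorem 1

**Proposition 16.** If S($\gamma$) holds with exponents $a,b$, $0<\gamma<1$, then every instance has a Steiner $(1+\varepsilon)$-spanner with at most $Cn\varepsilon^{-\gamma}(\log\frac2\varepsilon)^C$ edges.

*Proof.* Let $\theta=\varepsilon/32$ and $\Delta_j=2^j$, $j\in\mathbb Z$.

**Step 1: nets.** We coarsen $P$ at each scale. Let $N_j=P$ for all sufficiently small $j$, and let $N_{j+1}\subseteq N_j$ be maximal with pairwise distances $>\theta\Delta_{j+1}$. For $x\in N_j\setminus N_{j+1}$ add one edge to a point of $N_{j+1}$ at distance at most $\theta\Delta_{j+1}$; each $x$ leaves the nets at most once, so these are at most $n$ edges. Via them each $u\in P$ reaches some $u_j\in N_j$ by a path of length at most $\sum_{i\le j}\theta\Delta_i=2\theta\Delta_j$.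

**Step 2: active points.** Only points with a neighbor at the current scale cost anything. Let
$$\mathrm{Act}_j=\{x\in N_j:\exists\,y\in N_j\setminus\{x\},\ \delta(x,y)\le2\Delta_j\}.$$
For instance, let $P=\{0,1,100\}$ on a line and $\varepsilon=\frac12$, so $\theta=\frac1{64}$. At $\Delta_0=1$ the net is $P$ and the active points are $0,1$. At $\Delta_6=64$ the net must have distances $>1$, so it is, say, $\{0,100\}$, and both points are active.

We show $\sum_j|\mathrm{Act}_j|\le2sn$ with $s=\lceil\log(4/\theta)\rceil$. Points of $N_{j+s}$ are pairwise at distance $>\theta2^s\Delta_j\ge4\Delta_j$. For $x\in\mathrm{Act}_j\cap N_{j+s}$ choose $y(x)\in N_j$, $y(x)\ne x$, within $2\Delta_j$. Then $y(x)\notin N_{j+s}$, and $x\mapsto y(x)$ is injective, since $y(x)=y(x')$ gives $\delta(x,x')\le4\Delta_j$. So $|\mathrm{Act}_j|\le2|N_j\setminus N_{j+s}|$, and each point of $P$ lies in $N_j\setminus N_{j+s}$ for at most $s$ values of $j$.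

**Step 3: bands.** We make Lemma 15 applicable. For each $j$ and each integer $l$ let
$$X_{j,l}=\{x\in\mathrm{Act}_j:2l\Delta_j\le d_0(x)<(2l+4)\Delta_j\}.$$
Each point of $\mathrm{Act}_j$ lies in two of these sets. Each pair of $\mathrm{Act}_j$ at distance at most $2\Delta_j$ lies in a common one: choose $l$ such that the smaller value of $d_0$ is in $[2l\Delta_j,(2l+2)\Delta_j)$. Apply Lemma 15 to $X_{j,l}$ with $\Delta=\Delta_j$ and $\kappa=(2l-2)\Delta_j$. On $X_{j,l}$ we have $d_0-\kappa\ge2\Delta_j$ and $\kappa+8\Delta_j-d_0>2\Delta_j$, so $m\ge2\Delta_j$; pairs at distance at most $2\Delta_j$ have slack at least $2\Delta_j\ge8\eta\Delta_j$.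

As parameter take $\eta=c_1\varepsilon(\log\frac2\varepsilon)^{-b}$ with $c_1\le\frac12$ so small that the error is at most $\frac\varepsilon4\Delta_j$. This is possible: $\lambda(\eta)\le(\log\frac1{c_1}+1+b)\log\frac2\varepsilon$, so the error in Lemma 15 is at most $Cc_1(\log\frac1{c_1}+1+b)^b\,\varepsilon\Delta_j$, and the coefficient of $\varepsilon\Delta_j$ tends to $0$ with $c_1$. Let $H$ be the union of everything.

**Step 4: size.** The number of edges is at most $n+C\cdot4sn\,\eta^{-\gamma}\lambda(\eta)^{a+1}\le Cn\varepsilon^{-\gamma}(\log\frac2\varepsilon)^C$, as $s\le C\log\frac2\varepsilon$.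

**Step 5: stretch.** For $u\ne v$ in $P$ let $\Delta_j/2<\delta(u,v)\le\Delta_j$. As $4\theta\le\frac1{16}$, we have $0<\delta(u_j,v_j)\le\Delta_j+4\theta\Delta_j\le2\Delta_j$. So $u_j,v_j$ are active and lie in a common $X_{j,l}$, and
$$\delta_H(u,v)\le4\theta\Delta_j+\delta(u_j,v_j)+\tfrac\varepsilon4\Delta_j\le\delta(u,v)+8\theta\Delta_j+\tfrac\varepsilon4\Delta_j=\delta(u,v)+\tfrac\varepsilon2\Delta_j\le(1+\varepsilon)\delta(u,v). ∎$$

Propositions 13 and 16 prove Theorem 1. As shown in Section 2, Statement L is disproved.

## 13. Weakly separated traces and nets at all resolutions: exponent $5/7$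

Theorem 2 needs two improvements in the one-path problem: a better packing bound, and a cheaper way to attach hubs to portals. The first alone, put into the balance of Section 9, would require $\frac52(1-\gamma)+1\le2\gamma$, that is, $\gamma\ge\frac79$ up to logarithms; the two together give $\frac57$.

**Definition (weak separation).** Sets $A,B\in\binom{[q]}k$ are weakly separated if there are no cyclically ordered $\alpha,\beta,\alpha',\beta'$ with $\alpha,\alpha'\in A\setminus B$ and $\beta,\beta'\in B\setminus A$.

*Example.* In $\binom{[4]}2$ the only pair that is not weakly separated is $\{1,3\},\{2,4\}$; dropping one of the two sets leaves a pairwise weakly separated family of $5=2\cdot2+1$ sets.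

**Theorem 17 (cited: Danilov–Karzanov–Koshevoy, J. Algebraic Combin. 32 (2010); Oh–Postnikov–Speyer, Proc. London Math. Soc. 110 (2015)).** A pairwise weakly separated family in $\binom{[q]}k$ has at most $k(q-k)+1$ members.

**Lemma 18.** In the situation of Lemma 12, $y\le C(\Lambda/\rho)^{5/2}(\ln y)^3$.

*Proof.* **Step 1: separating ranges with traces of nearly equal size.** Take $q=\lceil(3\Lambda/\rho)\ln y\rceil$ random ranges as in Lemma 12. The expected number of unseparated pairs is at most $\frac{y^2}2y^{-3}\le\frac14$, so with probability at least $\frac34$ all pairs are separated. Each $s$ lies in a random range with probability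
$$\sum_r\frac{\ell_r}\Lambda\cdot\frac{\ell_r+\Delta_rf_s}{2\ell_r}=\frac12,$$
as $\sum_r\Delta_rf_s=0$. By Hoeffding's inequality, a given $|A_s|$ deviates from $q/2$ by more than $\sqrt{q\ln(4y)}$ with probability at most $2(4y)^{-2}$. So with probability at least $1-\frac1{8y}\ge\frac{15}{16}$ none does. Fix ranges with both properties, and number them so that $r$ is nondecreasing (ties arbitrarily).

**Step 2: traces of equal size are weakly separated.** $A_t\setminus A_s$ uses only steps with $\Delta_r(f_t-f_s)>0$, and $A_s\setminus A_t$ only steps with $\Delta_r(f_t-f_s)<0$. Suppose $\alpha,\beta,\alpha',\beta'$ alternate between these two sets in cyclic order. Indices from different sets have different $r$. If $\alpha,\alpha'$ had the same $r$, then so would whichever of $\beta,\beta'$ lies between them in the linear order, a contradiction; likewise for $\beta,\beta'$. So the four steps are distinct, with signs alternating cyclically, contradicting Lemma 8.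

**Step 3: counting.** The traces are distinct and have at most $2\sqrt{q\ln(4y)}+1$ different sizes, and each size occurs at most $q^2/4+1$ times by Theorem 17. Since $q\le(6\Lambda/\rho)\ln y$ and $\ln(4y)\le3\ln y$,
$$y\le\big(2\sqrt{q\ln(4y)}+1\big)\big(q^2/4+1\big)\le C(\Lambda/\rho)^{5/2}(\ln y)^3. ∎$$

In Section 9 every hub was joined to all portals of its block, so a representative cost about $N$ edges. With nets at all resolutions, a node $i$ of a fine net needs hubs only on those blocks where its profile really differs from that of its parent in the next coarser net; by (3), these are few.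

**Proposition 19.** S($5/7$) holds.

*Proof.* Perform the construction of Section 5, start with the basic edges, and let $X'\ne\emptyset$. By Lemma 4 it suffices to obtain (2) with $E\le C\lambda^3\eta\Delta$. Let $\omega=\eta\Delta$, and let $J\ge1$ be minimal with $2^J\omega\ge\Lambda$; so $J\le C\lambda$ and $2^J\le C/\eta$. $\mathcal D$ and $h_0$ are as in Section 9.

**Step 1: the hierarchy.** We set up nets and parents. Let $N_0=X'$. For $1\le j\le J$ let $N_j\subseteq X'$ be maximal with pairwise $\operatorname{osc}(f_s-f_t)>2^j\omega$. As $\operatorname{osc}\le\Lambda$, $|N_J|=1$. A *node* is a pair $(i,j)$ with $i\in N_j$. For $j<J$ fix as parent of $(i,j)$ some $(\pi,j+1)$ with $\pi\in N_{j+1}$ and $\operatorname{osc}(f_i-f_\pi)\le2^{j+1}\omega$; it exists by maximality.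

**Step 2: rough intervals and targets.** This decides where a node gets its own hubs. Call $I\in\mathcal D$ *rough* for $(i,j)$, $j<J$, with parent $(\pi,j+1)$, if $\operatorname{osc}_I(f_i-f_\pi)>\omega$. Every $I\in\mathcal D$ is rough for the top node. For example, a singleton is rough only for the top node, and if a node and its parent have the same $i$, then nothing is rough for it.

At each depth the intervals are disjoint, so by (3) the oscillations of $f_i-f_\pi$ on them sum to at most $2\cdot2^{j+1}\omega$; hence fewer than $2^{j+2}$ of them are rough for $(i,j)$. In total at most $2^{j+2}(h_0+1)$ intervals are rough for $(i,j)$, and at most $2N$ for the top node.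

For a node $\nu=(i,j)$ and $I\in\mathcal D$ let $\mathrm{tgt}(\nu,I)=(i',j')$ be the first node in the chain $\nu$, parent of $\nu$, … for which $I$ is rough. Each passage to a parent before it changes the profile on $I$ by oscillation at most $\omega$, so $\operatorname{osc}_I(f_i-f_{i'})\le(j'-j)\omega$.

**Step 3: the graph.** Let $t_s=(s+1)J\omega$. For a node $\nu=(i,j)$, a rough non-singleton $I$ of depth $s$ and an end $e$ of $I$, let $z(\nu,I,e)=z(i,I,e,t_s)$. For a vertex $u$ of $K$, a node $\nu$ and $I\in\mathcal D$ define the procedure Connect$(u;\nu,I)$:

1. If $I=\{p\}$, add the edge $\bar u\bar p$.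
2. Otherwise let $\nu'=(i',j')=\mathrm{tgt}(\nu,I)$. If $I$ lies in one class of $f_u-f_{i'}$, add the edges from $\bar u$ to $\bar z(\nu',I,e)$ for both ends $e$ of $I$.
3. Otherwise call Connect$(u;\nu',I_1)$ and Connect$(u;\nu',I_2)$ for the children $I_1,I_2$ of $I$.

The *initial calls* are Connect$(x;(x,0),\text{root})$ for all $x\in X'$, and for every node $\nu$, rough non-singleton $I$ and end $e$, with $z=z(\nu,I,e)$, the calls Connect$(z;\nu,I_1)$ and Connect$(z;\nu,I_2)$ for the children of $I$. So a hub is not joined to all of its block; it is itself connected through hubs of smaller blocks.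

**Step 4: one initial call adds $O(\lambda^2)$ edges.** Within one initial call, $u$ is fixed and $\nu'$ ranges over a chain of at most $J+1$ nodes. Rule 3 at $(\nu',I)$ requires that $I$ contains both ends of one of the at most $4$ steps between different classes of $f_u-f_{i'}$. Intervals of equal depth are disjoint, and each interval is visited at most once; so for fixed $\nu'$ and fixed depth there are at most $4$ executions of rule 3, hence $O(J(h_0+1))=O(\lambda^2)$ in all. Each call adds at most two edges, and the number of calls is one plus twice the number of executions of rule 3.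

**Step 5: size.** By Steps 2 and 4 the total is at most
$$C\lambda^2\Big(M+\lambda\sum_{j<J}2^j|N_j|+N\Big).$$
By Lemma 18, $|N_j|\le\min\big(M,\,1+C_A\lambda^3(2^j\eta)^{-5/2}\big)$ for $j\ge1$, and $|N_0|\le M$. Put $\vartheta=\eta^{-1}M^{-2/5}$. The terms with $2^j\le\vartheta$ contribute at most $2M\vartheta=2\eta^{-1}M^{3/5}$. The others with $j\ge1$ contribute at most
$$C/\eta+C_A\lambda^3\eta^{-5/2}\vartheta^{-3/2}=C/\eta+C_A\lambda^3\eta^{-1}M^{3/5},$$
and $j=0$ contributes at most $M$. With $N\le34/\eta$ and the basic edges, there are at most $C_A\lambda^6(M+\eta^{-1}M^{3/5})$ edges. If $M\ge\eta^{-5/7}$, then $M^{2/5}\ge\eta^{-2/7}$, so $\eta^{-1}M^{3/5}\le M\eta^{-5/7}$, and the total is at most $C_A\lambda^6M\eta^{-5/7}$.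

**Step 6: an invariant.** To apply Corollary 11 in rule 2 we need $f_u-f_{i'}$ to vary little on $I$. We claim that for every call Connect$(u;\nu,I)$ with $\nu=(i,j)$ and $I$ of depth $s$
$$\operatorname{osc}_I(f_u-f_i)\le t_s-(J-j)\omega .\tag{4}$$
For $u=x$, $\nu=(x,0)$ and the root this reads $0\le t_0-J\omega=0$. For a hub $z=z(\nu,I,e)$ with $I$ of depth $s$ we have $-d(i,z)\le f_z-f_i\le-d(i,z)+t_s$ on $I$, the second inequality by the definition of the hub. So on a child of $I$, of depth $s+1$, the oscillation is at most $t_s=t_{s+1}-J\omega$, and (4) holds for the initial calls of hubs. Passing from $\nu$ to $\nu'=\mathrm{tgt}(\nu,I)$ adds at most $(j'-j)\omega$ to the oscillation, so (4) persists for $(\nu',I)$; it is inherited by the children of $I$, since $t_{s+1}\ge t_s$.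

**Step 7: the error.** Let $E_{h_0+1}=0$ and $E_s=2t_s+E_{s+1}$. We show by downward induction on $s$ that for every call Connect$(u;\nu,I)$ with $I$ of depth $s$, the final graph $H$ satisfies
$$\delta_H(\bar u,\bar p)\le d(u,p)+E_s\qquad(p\in I).$$
At depth $h_0$ all intervals are singletons. In rule 1 the bound holds since $\delta\le d$ and $E_s\ge0$. In rule 3 it holds by induction, since $E_s\ge E_{s+1}$. In rule 2, (4) for $(\nu',I)$ gives $\operatorname{osc}_I(f_u-f_{i'})\le t_s$. Corollary 11 (with $i'$ for $s$, $u$ for $t$, and $\sigma=t_s$) gives an end $e$ such that $z=z(\nu',I,e)$ satisfies $d(u,z)+d(z,p)\le d(u,p)+2t_s$ for all $p\in I$. The edge $\bar u\bar z$ is in $H$, and Connect was called for $z$ on both children of $I$, so by induction $\delta_H(\bar u,\bar p)\le d(u,z)+d(z,p)+E_{s+1}\le d(u,p)+E_s$.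

Applying this to the calls Connect$(x;(x,0),\text{root})$, (2) holds with $E=E_0\le2(h_0+1)t_{h_0}=2(h_0+1)^2J\omega\le C\lambda^3\eta\Delta$. By Lemma 4, S($5/7$) holds with $a=6$, $b=3$. ∎

Propositions 16 and 19 prove Theorem 2.

## 14. A weighted grid that needs $\Omega(n\varepsilon^{-1/2})$ edges

We prove Theorem 3. In any instance with $n\ge2$, $H$ connects $P$. If $\varepsilon\ge\frac1{16}$, this gives at least $n-1\ge\frac n2\ge\frac n{8\sqrt\varepsilon}$ edges. Let $\varepsilon<\frac1{16}$ and $k=\lceil\frac1{2\sqrt\varepsilon}\rceil-1$. Then $k\ge2$, $k\ge\frac1{2\sqrt\varepsilon}-1\ge\frac1{4\sqrt\varepsilon}$, and $4k^2\varepsilon<1$.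

The plan is to build a grid in which the $k^2$ pairs (left terminal, top terminal) have L-shaped shortest paths, with all competing walks longer by more than a factor $1+\varepsilon$ allows. The $k^2$ corners are distinct, and each pair must either use its corner or buy a private edge.

**Definition (gadget).** The vertices are $(x,y)$ with $0\le x\le k$, $1\le y\le k$, and $(x,k+1)$ with $1\le x\le k$. For $1\le x,y\le k$ there is a horizontal edge $(x-1,y)(x,y)$ of weight $h(y)=k+y$ and a vertical edge $(x,y)(x,y+1)$ of weight $v(x)=2k+1-x$. The terminals are $a_i=(0,i)$ and $b_j=(j,k+1)$, $1\le i,j\le k$. $R_{ij}$ is the path along row $i$ from $a_i$ to the corner $c_{ij}=(j,i)$ and then up column $j$ to $b_j$. Its length is $D_{ij}=jh(i)+(k+1-i)v(j)$.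

*Example.* For $k=2$ the rows have weights $3,4$ and the columns $4,3$. $R_{12}$ has length $2\cdot3+2\cdot3=12$. The staircase from $a_1$ through $(1,1),(1,2),(2,2)$ to $b_2$ has length $3+4+4+3=14$: going up early means using expensive columns and then expensive rows.

With $i'=k+1-i$ we have $D_{ij}=(2k+1)(j+i')-2ji'$, which is bilinear in $(j,i')$ on $[1,k]^2$ with corner values $4k$, $2k^2+k+1$ (twice) and $2k^2+2k$. A bilinear function on a square is largest at a corner, so $D_{ij}\le4k^2$.

**Lemma 20.** Every $a_i$–$b_j$ walk in the gadget other than $R_{ij}$ has length at least $D_{ij}+1$.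

*Proof.* Weights are integers $\ge1$. It suffices to consider simple paths: a walk contains a path, and if it is not itself a path it is longer by at least $1$. Let the lowest row used be $i-s$ and the rightmost column $j+s'$, with $0\le s\le i-1$, $0\le s'\le k-j$. The path has at least $j+2s'$ horizontal edges, each of weight at least $h(i)-s$, and at least $k+1-i+2s$ vertical edges, each of weight at least $v(j)-s'$. Multiplying out, its length minus $D_{ij}$ is at least
$$s\,(2v(j)-j-2s')+s'\,(2h(i)-(k+1-i)-2s).$$
The first bracket is at least $2(2k+1-j)-j-2(k-j)=2k+2-j\ge k+2$. The second is at least $2k+2i-k-1+i-2(i-1)=k+i+1\ge k+2$. So the lemma holds if $s+s'\ge1$. If $s=s'=0$, the length is at least $D_{ij}$. As $h$ is strictly increasing and $v$ strictly decreasing, equality holds only if exactly $j$ horizontal edges are used, all in row $i$, and exactly $k+1-i$ vertical edges, all in column $j$, which means $R_{ij}$. Lengths are integers, so all other paths have length at least $D_{ij}+1$. ∎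

**Step 1: the instance.** We assemble gadgets for any large $n$. Let $n\ge4k$ and $t=\lfloor n/(2k)\rfloor\ge\frac n{4k}$. Take $t$ disjoint gadgets, each with $2k$ terminals, and $n-2kt$ extra terminals, joined in a tree-like way into a connected planar graph by bridges of weight $1$. Lemma 20 persists: a simple path between two vertices of one gadget uses no bridge, and all weights are integers $\ge1$.

**Step 2: what a spanner must contain.** Let $H$ be a Steiner $(1+\varepsilon)$-spanner. For $a_i,b_j$ in one copy, $H$ has an $a_i$–$b_j$ path of length at most $(1+\varepsilon)D_{ij}\le D_{ij}+4k^2\varepsilon<D_{ij}+1$. Replacing its edges by shortest paths of $G$ gives a walk of the same length, which must be exactly $R_{ij}$. So the vertices of the $H$-path lie on $R_{ij}$ in order. Hence one of the following holds.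

- (i) The $H$-path passes through $c_{ij}$. This is not one of its ends, so $c_{ij}$ has degree at least $2$ in $H$.
- (ii) The $H$-path uses an edge joining some $(x,i)$, $x<j$, to some $(j,y)$, $y>i$, in this copy. Such an edge determines the copy and $(i,j)$: its end with the smaller first coordinate gives $i$, the other end gives $j$.

**Step 3: counting.** Let $\nu$ of the $tk^2$ triples (copy, $i$, $j$) be of type (i). Their corners are distinct vertices of degree at least $2$, so $|E(H)|\ge\nu$. The edges in (ii) are distinct for distinct triples, so $|E(H)|\ge tk^2-\nu$. Therefore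
$$|E(H)|\ge\frac{tk^2}2\ge\frac{nk}8\ge\frac n{32\sqrt\varepsilon} .$$
This proves Theorem 3. ∎
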